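\title{The range and the continuity of the topological entropy of $(a,b)$-continued fraction transformations}

\begin{abstract}
The map $f_{a,b}$ translates a real number by $\pm1$ until it lies in $[a,b)$ and then applies $x\mapsto-1/x$. For parameters with $a\le0\le b$, $b-a\ge1$, $-ab\le1$ we prove that its topological entropy lies between $\log\kappa$, where $\kappa^3=\kappa^2+1$, and $\log\frac{1+\sqrt5}2$, and that it depends continuously on $(a,b)$, so that every value in between is attained. This is the Flexibility Conjecture of Abrams, Katok and Ugarcovici. We also show that the minimum is attained exactly when $ab=0$ and the maximum exactly on the square $[-1,-\frac12]\times[\frac12,1]$. The proof presents every $f_{a,b}$ as a time change of the Farey map, driven by a two-state rule with thresholds $b$ and $-1/a$.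
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The maps and their entropy}
For real numbers $a\le0\le b$ define $f_{a,b}$ on $\bar{\mathbb R}=\mathbb R\cup\{\infty\}$ by
\[
f_{a,b}(x)=\begin{cases}x+1&\text{if }x<a,\\ -1/x&\text{if }a\le x<b,\\ x-1&\text{if }x\ge b,\end{cases}
\qquad f_{a,b}(\infty)=\infty .
\]
The three branches are $T$, $S$, $T^{-1}$, where $Tx=x+1$ and $Sx=-1/x$ are elements of $\Gamma=PSL(2,\mathbb Z)$. The map runs a continued fraction algorithm one elementary step at a time: it translates $x$ to a point $x'=x-n_0\in[a,b)$, inverts it, and starts again with $x_1=-1/x'$, so that $x=n_0-1/x_1$. The parameter set is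
\[
\mathcal P=\{(a,b)\in\mathbb R^2:\ a\le0\le b,\ b-a\ge1,\ -ab\le1\}.
\]
The last two inequalities keep the algorithm from stalling. If $b-a<1$, every $x\in(b,a+1)$ is sent to $x-1<a$ and then back to $x$. If $-ab>1$, every $x\in(-1/a,b)$ is sent to $-1/x\in(a,0)$ and then back to $x$.

The map $f=f_{a,b}$ is piecewise continuous and piecewise increasing. To count its intervals of monotonicity we move it to $[-1,1]$. Let $\xi(x)=x/(1+|x|)$, and let $\tilde f=\xi\circ f\circ\xi^{-1}$ on $(-1,1)$ wherever $f$ is finite, $\tilde f(\pm1)=\pm1$, and $\tilde f(0)\in\{1,-1\}$, either choice, when $f(0)=\infty$. A \emph{lap} of $\tilde f^n$ is a maximal subinterval of $[-1,1]$ on which $\tilde f^n$ is monotone; one may also require $\tilde f^n$ to be continuous on it, and all arguments below cover both conventions. With $\ell_n$ the number of laps of $\tilde f^n$, the topological entropy of $f_{a,b}$ is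
\[
h(a,b)=\lim_{n\to\infty}\frac1n\log\ell_n .
\]
This agrees with Bowen's definition, which we do not use. Lemma~\ref{lem:laps} shows that the limit exists and is also the growth rate of the largest number of preimages of a point under $f^n$. So $h(a,b)$ measures how many different beginnings the algorithm produces in $n$ elementary steps.

\subsection*{Two cases by hand}
Let $\varphi=\frac{1+\sqrt5}2$ and let $\kappa$ be the real root of $\kappa^3-\kappa^2-1=0$. The equation $x^2(x-1)=1$ forces $x>1$, its left side increases for $x>1$, and it equals $\varphi>1$ at $x=\varphi$; so the real root is unique and $1<\kappa<\varphi$.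

Take $a=-1$ and $b\in\{0,1\}$, and cut the line into $I_1=(-\infty,-1)$, $I_2=(-1,0)$, $I_3=(0,1)$, $I_4=(1,\infty)$. On each $I_i$ the map is a single branch. Up to endpoints it maps $I_1$ onto $I_1\cup I_2$, $I_2$ onto $I_4$, and $I_4$ onto $I_3\cup I_4$; it maps $I_3$ onto $I_2$ if $b=0$ and onto $I_1$ if $b=1$. The transition matrices are
\[
A_0=\begin{pmatrix}1&1&0&0\\0&0&0&1\\0&1&0&0\\0&0&1&1\end{pmatrix},\qquad
A_1=\begin{pmatrix}1&1&0&0\\0&0&0&1\\1&0&0&0\\0&0&1&1\end{pmatrix},
\]
and an irrational $y\in I_j$ has as many preimages under $f^n$ as the sum of the $j$th column of $A_b^n$. Hence $h(-1,b)$ is the logarithm of the spectral radius of $A_b$. The characteristic polynomials are $(\lambda-1)(\lambda^3-\lambda^2-1)$ and $(\lambda^2-\lambda-1)(\lambda^2-\lambda+1)$, so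
\[
h(-1,0)=\log\kappa\approx0.382,\qquad h(-1,1)=\log\varphi .
\]
The two maps differ only on $(0,1)$. The map $f_{-1,1}$ inverts a point as soon as $|x|<1$, while $f_{-1,0}$ never inverts a positive point and has to make a detour through $(-1,0)$. One expects these to be the fastest and the slowest behavior, and the detours to thin out gradually as $b$ grows.

\subsection*{The result}
It is known that $h(a,b)=\log\varphi$ on the whole square $[-1,-\frac12]\times[\frac12,1]$ and that $h(-1,0)=\log\kappa$; neither fact is assumed here. The \emph{Flexibility Conjecture} posed in \cite{AKU} states that (i) $\log\kappa\le h(a,b)\le\log\varphi$ for all $(a,b)\in\mathcal P$, and (ii) every number in $[\log\kappa,\log\varphi]$ is $h(a,b)$ for some $(a,b)\in\mathcal P$. Both parts are true.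

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(A)] $\log\kappa\le h(a,b)\le\log\varphi$ for all $(a,b)\in\mathcal P$.
\item[(B)] The function $h:\mathcal P\to\mathbb R$ is continuous. Every value in $[\log\kappa,\log\varphi]$ is attained, already on the segment $\{-1\}\times[0,\frac12]$.
\item[(C)] $h(a,b)=\log\kappa$ if and only if $ab=0$.
\item[(D)] $h(a,b)=\log\varphi$ if and only if $(a,b)\in[-1,-\frac12]\times[\frac12,1]$.
\end{enumerate}
\end{theorem}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\fill[gray!15] (-3,0) -- (-1,0) -- (0,1) -- (0,3) -- plot[domain=0.3333:3,samples=40] ({-\x},{1/\x}) -- cycle;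
\fill[gray!60] (-1,0.5) rectangle (-0.5,1);
\draw[->] (-3.2,0) -- (0.5,0) node[right] {$a$};
\draw[->] (0,-0.3) -- (0,3.2) node[above] {$b$};
\draw (-1,0) -- (0,1);
\draw plot[domain=0.3333:3,samples=40] ({-\x},{1/\x});
\draw[very thick] (-3,0) -- (-1,0);
\draw[very thick] (0,1) -- (0,3);
\draw[thick,dashed] (-1,0) -- (-1,0.5);
\node[below] at (-1,0) {$-1$};
\node[right] at (0,1) {$1$};
\end{tikzpicture}
\caption{The parameter set $\mathcal P$ (light gray, unbounded to the left and upward) lies between the line $b-a=1$, the hyperbola $-ab=1$ and the axes. The entropy of $f_{a,b}$ is minimal exactly on the two thick rays and maximal exactly on the dark square $[-1,-\frac12]\times[\frac12,1]$; along the dashed segment it takes all its values.}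
\label{fig:P}
\end{figure}

\subsection*{The method}
Both half-lines carry a copy of the Farey map $F$, in the coordinate $t=x$ for $x>0$ and $t=-1/x$ for $x<0$, and $S$ passes from one copy to the other without changing $t$. Every $f_{a,b}$ with $(a,b)\in\mathcal P$ follows the same orbit $t,Ft,F^2t,\dots$, coded by the same word in two letters $L,R$. What depends on $(a,b)$ is the half-line, or \emph{mode}, in which each letter is processed, and with it the time spent: on the positive half-line $R$ takes one step and $L$ three, on the negative half-line $L$ takes one step and $R$ three, and a switch takes one step (Section~\ref{sec:farey}). The entropy is the growth rate of the number of words that can be processed in time $n$. No choice of modes costs less than one unit per letter plus one per change of letter, and, up to a symmetry of $\mathcal P$, the rule of $f_{a,b}$ costs no more than staying in the positive mode forever. Counting words by these two costs gives $\varphi$ and $\kappa$; this proves (A) and the ``if'' parts of (C) and (D) (Section~\ref{sec:bounds}).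

The time spent on a given word jumps as the parameters move, so continuity needs another tool. We write $h(a,b)$ as the maximum of entropy per unit time over invariant measures (Section~\ref{sec:variational}). By (A) the maximizing measures have positive entropy. Such measures have no atoms, give no mass to the thresholds where the rule jumps, and can be transported to nearby parameters (Section~\ref{sec:measures}). This gives (B) in Section~\ref{sec:continuity} and the ``only if'' parts in Section~\ref{sec:extremes}.

\section{Laps, preimages and codes}\label{sec:laps}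

Laps are awkward to count, because neighboring branches may join into one lap. We replace them by two quantities with the same growth rate: preimages, suited to upper bounds, and codes, suited to lower bounds. Fix $(a,b)\in\mathcal P$ and $f=f_{a,b}$; write $\mathbb N=\{0,1,2,\dots\}$.

Let $M_n=\sup_{y\in\mathbb R}\#f^{-n}(y)$, so $1\le M_n\le3^n$. Since $f(\infty)=\infty$, preimages of real points are real, and $M_{m+n}\le M_mM_n$. Recall that if $u_{m+n}\le u_m+u_n$ for all $m,n\ge1$, then $u_n/n$ converges to $\inf_nu_n/n$. Hence $\rho=\lim M_n^{1/n}\ge1$ exists.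

Call $x\in\mathbb R$ \emph{generic} if $x\notin\Gamma a\cup\Gamma b\cup\Gamma\infty$. Only countably many points are excluded, among them the rationals, since $\Gamma\infty=\mathbb Q\cup\{\infty\}$. As $f(x)\in\Gamma x$, images and preimages of generic points are generic, and the orbit of a generic point avoids $a$, $0$, $b$, $\infty$. The \emph{code} of a generic $x$ is the sequence in $\{T,S,T^{-1}\}^{\mathbb N}$ of the branches applied along its orbit. Let $C_n$ be the number of words of length $n$ that begin the code of some generic point.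

\begin{lemma}\label{lem:laps}
The number $M_n$ is the supremum of $\#f^{-n}(y)$ over generic $y$, and
\[
h(a,b)=\lim\frac1n\log\ell_n=\lim\frac1n\log C_n=\log\rho .
\]
\end{lemma}

\begin{proof}
\emph{Generic $y$ suffice.} Let $f^n(x)=y\in\mathbb R$. The orbit of $x$ up to time $n$ is real. The domains $(-\infty,a)$, $[a,b)$, $[b,\infty)$ of the branches contain a right neighborhood of each of their points, so each point $f^k(x)$, $k<n$, has a right neighborhood on which $f$ is one finite increasing branch. Thus $f^n$ is continuous and strictly increasing on some $[x,x+\delta)$. Choosing these intervals disjoint for the finitely many $x\in f^{-n}(y)$, we get $\#f^{-n}(y')\ge\#f^{-n}(y)$ for all $y'>y$ close to $y$, and some such $y'$ is generic.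

\emph{Codes.} If $y$ is generic and $x\in f^{-n}(y)$, the first $n$ symbols of the code of $x$ multiply to an element $\gamma\in\Gamma$ with $x=\gamma^{-1}y$; they determine $x$. So $M_n\le C_n$. Let $B_n=\bigcup_{k<n}f^{-k}\{a,0,b\}$ and $\beta_n=\#B_n\le3\sum_{k<n}M_k$, and call the $\beta_n+1$ components of $\mathbb R\setminus B_n$ \emph{cells}. On a cell $J$, each $f^k$ with $k\le n$ is a fixed composition of branches, finite, continuous and strictly increasing: if this holds for some $k<n$, then $f^k(J)$ is an interval that avoids $a,0,b$, so it lies in the domain of one branch and does not contain the pole of $S$. Generic points lie in cells, so $C_n\le\beta_n+1$.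

\emph{Laps.} Identify cells with their images under $\xi$. A lap with more than one point meets some cell in a nondegenerate interval, where $\tilde f^n$ is strictly increasing; so $\tilde f^n$ is nondecreasing on every lap. If $\tilde f^n$ is nondecreasing (and continuous) on two intervals with a common point $q$, the same holds on their union, as one sees by cutting the union at $q$. Three consequences follow: distinct laps are disjoint; a lap contains every cell that it meets; every cell lies in a lap, namely in the union of all intervals containing it on which $\tilde f^n$ is nondecreasing (and continuous). A lap that meets no cell is a single point of $\xi(B_n)\cup\{\pm1\}$, so $\ell_n\le(\beta_n+1)+(\beta_n+2)$. If $p<q$ lie in one lap and $p$ lies in a cell, choose $p'\in(p,q)$ in that cell; then $\tilde f^n(p)<\tilde f^n(p')\le\tilde f^n(q)$. So distinct preimages of a generic $y$ lie in distinct laps, and $M_n\le\ell_n$.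

\emph{Growth.} For $\eta>0$ there is a constant $D$ with $M_k\le D(\rho+\eta)^k$, and $\rho+\eta>1$, so $\beta_n\le3D(\rho+\eta)^n/(\rho+\eta-1)$. The chains $M_n\le C_n\le\beta_n+1$ and $M_n\le\ell_n\le2\beta_n+3$ finish the proof.
\end{proof}

\begin{lemma}\label{lem:symmetry}
The map $(a,b)\mapsto(-b,-a)$ preserves $\mathcal P$, and $h(a,b)=h(-b,-a)$.
\end{lemma}

\begin{proof}
The conditions defining $\mathcal P$ are unchanged. The reflection $x\mapsto-x$ normalizes $\Gamma$, so it maps generic points for $(a,b)$ onto generic points for $(-b,-a)$. It maps $\{x<a\}$, $\{a<x<b\}$, $\{x>b\}$ onto $\{x>-a\}$, $\{-b<x<-a\}$, $\{x<-b\}$ and conjugates $T,S,T^{-1}$ to $T^{-1},S,T$. So $f_{-b,-a}(-x)=-f_{a,b}(x)$ for generic $x$, the codes differ by the exchange of $T$ and $T^{-1}$, and the numbers $C_n$ agree.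
\end{proof}

\section{The Farey map with two modes}\label{sec:farey}

\subsection*{Farey coding}
The \emph{Farey map} acts on positive irrationals by $F(t)=t-1$ if $t>1$ (the \emph{letter} of $t$ is $R$) and $F(t)=\frac t{1-t}$ if $t<1$ (the letter is $L$). The letters of $t,Ft,F^2t,\dots$ form the \emph{letter sequence} of $t$, an element of $\Omega=\{L,R\}^{\mathbb N}$. The inverse branches $\psi_R(t)=t+1$ and $\psi_L(t)=\frac t{1+t}$ are increasing homeomorphisms of $[0,\infty]$ onto $[1,\infty]$ and $[0,1]$. For a word $w=w_0\cdots w_{n-1}$ put $\psi_w=\psi_{w_0}\circ\dots\circ\psi_{w_{n-1}}$ and $I_w=\psi_w([0,\infty])$. For example $I_{R^n}=[n,\infty]$ and $I_{L^n}=[0,\frac1n]$. Let $\sigma$ be the left shift and $[w]\subset\Omega$ the cylinder of sequences that begin with $w$.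

\begin{lemma}\label{lem:farey}
\begin{enumerate}
\item[(i)] The letter sequence of an irrational $t>0$ begins with $w$ if and only if $t\in I_w$; then $t=\psi_w(F^{|w|}t)$.
\item[(ii)] For $\omega\in\Omega$ the intervals $I_{\omega_0\cdots\omega_{n-1}}$ decrease to one point $\pi(\omega)\in[0,\infty]$. The map $\pi:\Omega\to[0,\infty]$ is continuous, at most two-to-one, satisfies $\pi(\omega)=\psi_{\omega_0}(\pi(\sigma\omega))$, and sends the letter sequence of an irrational $t>0$ to $t$.
\end{enumerate}
\end{lemma}

In particular $\pi(\omega)<1$ forces $\omega_0=L$, and $\pi(\omega)>1$ forces $\omega_0=R$.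

\begin{proof}
(i) An irrational $t$ lies in $\psi_{w_0}(I_{w_1\cdots w_{n-1}})$ if and only if its letter is $w_0$ and $Ft=\psi_{w_0}^{-1}t$ lies in $I_{w_1\cdots w_{n-1}}$; induct on $n$.

(ii) The maps $\psi_R,\psi_L$ have matrices $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$, $\left(\begin{smallmatrix}1&0\\1&1\end{smallmatrix}\right)$, so $\psi_w$ has a matrix $\left(\begin{smallmatrix}p'&p\\q'&q\end{smallmatrix}\right)$ with nonnegative integer entries, $q\ge1$, $p'q-pq'=1$, and $I_w=[\frac pq,\frac{p'}{q'}]$. Appending $R$ replaces $(p,q)$ by $(p+p',q+q')$, and appending $L$ replaces $(p',q')$ by it. For $\omega=R^\infty$ the intervals are $[n,\infty]$. Otherwise $q'\ge1$ after the first $L$; from then on $qq'$ grows by $q'^2\ge1$ or $q^2\ge1$ at each step, and the length $1/(qq')$ tends to $0$. The map $\pi$ sends $[\omega_0\cdots\omega_{n-1}]$ into $I_{\omega_0\cdots\omega_{n-1}}$, which gives continuity; the functional equation follows from $I_{\omega_0v}=\psi_{\omega_0}(I_v)$, and the last claim from (i). The intervals of words of a given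 length $n$ have disjoint nonempty interiors, by induction from $I_{Lv}\subset[0,1]$, $I_{Rv}\subset[1,\infty]$. So a point lies in at most two of them, while three distinct sequences have three distinct prefixes of length $n$ for large $n$.
\end{proof}

\subsection*{States and moves}
Put $c=-1/a\in(0,\infty]$, with $c=\infty$ if $a=0$. The condition $-ab\le1$ says $b\le c$. Write a generic $x$ as a \emph{state} $(\varepsilon,t)$ with \emph{mode} $\varepsilon\in\{+,-\}$ and $t>0$: the state $(+,t)$ is the point $t$ and $(-,t)$ is the point $-1/t$. The number $t$ is generic, so it is irrational and differs from $b$ and from $c$ (which is $Sa$). The map $f$ applies $S$ to $(+,t)$ exactly when $t<b$, and to $(-,t)$ exactly when $-1/t>a$, that is $t>c$. This changes the mode and keeps $t$; we call it a \emph{switch}. In all other cases one or three steps of $f$ keep the mode and replace $t$ by $Ft$; we say that they \emph{strip} the letter of $t$.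
\begin{center}
\begin{tabular}{lllll}
state & condition & branches applied & new state & \\ \hline
$(+,t)$ & $t<b$ & $S$ & $(-,t)$ & switch\\
$(+,t)$ & $t>b$, $t>1$ & $T^{-1}$ & $(+,Ft)$ & strip $R$\\
$(+,t)$ & $b<t<1$ & $T^{-1},S,T^{-1}$ & $(+,Ft)$ & strip $L$\\
$(-,t)$ & $t>c$ & $S$ & $(+,t)$ & switch\\
$(-,t)$ & $t<c$, $t<1$ & $T$ & $(-,Ft)$ & strip $L$\\
$(-,t)$ & $1<t<c$ & $T,S,T$ & $(-,Ft)$ & strip $R$
\end{tabular}
\end{center}
The second row is the definition of $F$. In the fifth row $-1/t<a$, and $T$ gives $1-\frac1t=-1/\frac t{1-t}$. The two long rows are where $b-a\ge1$ is used. In the third row, $T^{-1}$ gives $t-1\in(b-1,0)\subset(a,0)$; then $S$ gives $\frac1{1-t}>1>b$; then $T^{-1}$ gives $\frac t{1-t}$. In the sixth row $c>1$, so $a>-1$, and $-1/t<a$; $T$ gives $1-\frac1t\in(0,1+a)\subset(0,b)$; then $S$ gives $-\frac t{t-1}<-1<a$; then $T$ gives $-\frac1{t-1}$. The inequality $b\le c$ shows that a switch is never followed by a switch: after $(+,t)\to(-,t)$ we have $t<b\le c$, and after $(-,t)\to(+,t)$ we have $t>c\ge b$.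

So the orbit of a generic $x=(\varepsilon_{-1},t_0)$ breaks into \emph{stages} $k=0,1,2,\dots$. Let $t_k=F^kt_0$, with letter $\omega_k$. Stage $k$ starts at the state $(\varepsilon_{k-1},t_k)$, makes at most one switch, strips $\omega_k$ in a mode $\varepsilon_k$, and ends at $(\varepsilon_k,t_{k+1})$. The table and $b\le c$ give the rule
\begin{equation}\label{eq:rule}
\varepsilon_k=-\ \text{ if }t_k<b,\qquad\varepsilon_k=+\ \text{ if }t_k>c,\qquad\varepsilon_k=\varepsilon_{k-1}\ \text{ if }b<t_k<c .
\end{equation}
The mode behaves like a thermostat with a dead zone $(b,c)$. We use \eqref{eq:rule} often in this form: $\varepsilon_k=+$ implies $t_k>b$, and $\varepsilon_k=-$ implies $t_k<c$; if $\varepsilon_{k-1}=+$ and $t_k>b$ the mode stays $+$, and if $\varepsilon_{k-1}=-$ and $t_k<c$ it stays $-$. The symmetry of Lemma~\ref{lem:symmetry} sends $(\pm,t)$ to $(\mp,1/t)$ and $(b,c)$ to $(1/c,1/b)$; since $F(1/t)=1/F(t)$, it exchanges $L$ with $R$ and $+$ with $-$.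

\subsection*{Itineraries, runs and time}
Let $\Sigma$ be the set of pairs $y=(\omega,\varepsilon)$ with $\omega\in\Omega$ and $\varepsilon=(\varepsilon_k)_{k\ge-1}$ a sequence of modes. We regard $y$ as the sequence of symbols $y_k=(\varepsilon_{k-1},\omega_k,\varepsilon_k)$, $k\ge0$, in an alphabet of eight symbols; then $\Sigma$ is a compact space of sequences, with shift $\sigma$. Say that $R$ \emph{matches} $+$ and $L$ matches $-$. For $y\in\Sigma$ and $k\ge0$ let $\mathrm{mis}_k=1$ if $\omega_k$ does not match $\varepsilon_k$, let $\mathrm{sw}_k=1$ if $\varepsilon_k\ne\varepsilon_{k-1}$, and let these numbers be $0$ otherwise. Put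
\begin{equation}\label{eq:time}
d_k=1+2\,\mathrm{mis}_k+\mathrm{sw}_k\in\{1,2,3,4\},\qquad\tau_n=\sum_{k<n}d_k ,
\end{equation}
so that $d_k=d(y_k)$ is a function of the symbol $y_k$. The \emph{itinerary} of a generic $x$ is the point $y(x)\in\Sigma$ formed by its letters and modes, and $\tau_n(x)=\tau_n(y(x))$. By the table, stage $k$ takes $d_k$ steps of $f$, the point $f^{\tau_n}(x)$ is the state $(\varepsilon_{n-1},t_n)$, the symbols $y_0,\dots,y_{n-1}$ determine the first $\tau_n$ symbols of the code, and $\sigma y(x)=y(f^{d_0}(x))$.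

For any $y\in\Sigma$ write $t_k=\pi(\sigma^k\omega)$; for itineraries this is the old $t_k$, by Lemma~\ref{lem:farey}. Call $y$ an \emph{$(a,b)$-run} if $t_k\notin\{b,c\}$ and \eqref{eq:rule} holds for all $k\ge0$. Itineraries of generic points are runs, and shifts of runs are runs.

Three costs of a word $w=w_0\cdots w_{n-1}$ in $L,R$ serve for comparison:
\[
K_+(w)=\#R+3\,\#L,\qquad K_-(w)=3\,\#R+\#L,\qquad G(w)=|w|+\#\{1\le k<n:w_k\ne w_{k-1}\}.
\]
If the mode is always $+$, then $\tau_n=K_+(w)$; this happens for $x>0$ when $b=0$. If $b=c=1$, the mode always matches the letter, and $\tau_n=G(w)+\mathrm{sw}_0$.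

\begin{example}\label{ex:roots}
Let $a=-1$, so $c=1$, and let $b\in[0,1]$ be rational. The $F$-orbit of $\sqrt3$ is $\sqrt3,\ \sqrt3-1,\ \sqrt3+1,\ \sqrt3$, with letters $RLR$. If $b<\sqrt3-1$ the mode stays $+$ and a period takes time $1+3+1$; if $b>\sqrt3-1$ the mode follows the letter and a period takes $1+2+2$:
\begin{gather*}
\sqrt3\to\sqrt3-1\to\sqrt3-2\to\sqrt3+2\to\sqrt3+1\to\sqrt3,\\
\sqrt3\to\sqrt3-1\to-\tfrac{\sqrt3+1}2\to-\tfrac{\sqrt3-1}2\to\sqrt3+1\to\sqrt3 .
\end{gather*}
An isolated $L$ costs the same whether it is stripped in the wrong mode or surrounded by two switches. This is the source of the plateau in (D). The $F$-orbit of $\sqrt2$ is $\sqrt2,\ \sqrt2-1,\ 1/\sqrt2,\ \sqrt2+1,\ \sqrt2$, with letters $RLLR$. If $b<\sqrt2-1$ the mode stays $+$ and a period takes $1+3+3+1=8$; if $b>\sqrt2-1$ both letters $L$ are stripped in mode $-$ and a period takes $1+2+1+2=6$. For two consecutive letters $L$ the wrong mode is a loss, and the time spent on this orbit jumps as $b$ crosses $\sqrt2-1$.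
\end{example}

\subsection*{From words to entropy}
The itinerary determines the code. For lower bounds we need the converse, with a bounded delay: a symbol $T^{-1}$ may be a complete strip of $R$ or the start of a strip of $L$.

\begin{lemma}\label{lem:decode}
If generic points $x,x'$ have the same sign and their codes agree in the first $\tau_n(x)+2$ symbols, then their itineraries agree in the first $n$ symbols.
\end{lemma}

\begin{proof}
Let $k<n$ and suppose that the itineraries agree before stage $k$, so that both points start stage $k$ at time $\tau_k(x)$ in the same mode. The first code symbol of the stage is $S$ if and only if there is a switch, so $\varepsilon_k$ agrees. Suppose $\varepsilon_k=+$. If $\omega_k=L$, the strip reads $T^{-1}ST^{-1}$. If $\omega_k=R$, it reads $T^{-1}$, and the next stage starts in mode $+$, hence with $T^{-1}$, or with $S$ followed by a strip in mode $-$, which begins with $T$. So the three symbols from the start of the strip are $T^{-1}ST^{-1}$ exactly when $\omega_k=L$. If $\varepsilon_k=-$, the letter $R$ gives $TST$ and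 the letter $L$ gives $TT$ or $TST^{-1}$. The symbols read are among the first $\tau_k(x)+\mathrm{sw}_k+3\le\tau_{k+1}(x)+2\le\tau_n(x)+2$.
\end{proof}

Say that a generic $x$ \emph{reads} the word $w$ if the letter sequence of its coordinate $t_0$ begins with $w$.

\begin{lemma}\label{lem:count}
\begin{enumerate}
\item[(a)] Let $W_n$ be the number of words $w$ in $L,R$ such that some generic $x$ reads $w$ with $\tau_{|w|}(x)\le n$. Then $M_n\le80\,W_n$.
\item[(b)] Let $\chi$ be an integer-valued function on words with $\chi(w)<\chi(ww')$ for $w'\ne\emptyset$, and let $r\in\mathbb N$. If $\tau_{|w|}(x)\le\chi(w)+r$ whenever a generic $x>0$ reads $w$, then $C_{s+r+2}\ge\#\{w:\chi(w)=s\}$ for all $s\ge0$.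
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $y$ be generic and $f^n(x)=y$. Let $N$ be maximal with $\tau_N(x)\le n$; then $i=n-\tau_N(x)<d_N\le4$. The point $z=f^{\tau_N}(x)$ lies in $f^{-i}(y)$ with $0\le i\le3$, which leaves at most $1+3+9+27=40$ possibilities. Given $z=(\varepsilon_{N-1},t_N)$, the word $w=\omega_0\cdots\omega_{N-1}$ determines $t_0=\psi_w(t_N)$, and the sign of $x$ determines $x$. Apply Lemma~\ref{lem:laps}.

(b) For each $w$ with $\chi(w)=s$ choose a generic $x_w\in I_w$; it reads $w$. If the codes of $x_w$ and $x_{w'}$ agree in the first $s+r+2\ge\tau_{|w|}(x_w)+2$ symbols, then $x_{w'}$ reads $w$ by Lemma~\ref{lem:decode}. So one of $w,w'$ extends the other, and $\chi(w)=\chi(w')$ gives $w=w'$.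
\end{proof}

Part (a) counts letters only: working backward from a known endpoint, the intermediate modes need not be recorded. This is why preimages are the right tool for upper bounds.

It remains to count words by cost. Let $N_G(s)=\#\{w:G(w)=s\}$ and $N_K(s)=\#\{w:K_+(w)=s\}$. Deleting the last letter of a word of length at least $2$ lowers $G$ by $1$ or $2$ according as it repeats the previous letter or not, so $N_G(s)=N_G(s-1)+N_G(s-2)$ for $s\ge3$, with $N_G(1)=N_G(2)=2$. Deleting the last letter lowers $K_+$ by $1$ or $3$, so $N_K(s)=N_K(s-1)+N_K(s-3)$ for $s\ge3$, with $N_K(0)=N_K(1)=N_K(2)=1$. The sequences $\varphi^s$ and $\kappa^s$ satisfy the same recurrences, since $\varphi^2=\varphi+1$ and $\kappa^3=\kappa^2+1$. Comparing initial values,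
\begin{equation}\label{eq:growth}
\varphi^{s-2}\le N_G(s)\le2\varphi^s\quad(s\ge0),\qquad\kappa^{s-2}\le N_K(s)\le\kappa^s\quad(s\ge0).
\end{equation}

\section{The two bounds}\label{sec:bounds}

\subsection*{The upper bound}
For $y\in\Sigma$ and $k\ge1$ let $\mathrm{ch}_k=1$ if $\omega_k\ne\omega_{k-1}$ and $\mathrm{ch}_k=0$ otherwise. A change of letter has to be paid for, by a switch or by a mismatch on one side of it. The \emph{defect}
\[
\delta_k=\mathrm{mis}_{k-1}+\mathrm{sw}_k+\mathrm{mis}_k-\mathrm{ch}_k
\]
records the overpayment.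

\begin{lemma}\label{lem:defect}
For every $y\in\Sigma$ we have $\delta_k\ge0$ for $k\ge1$, and for $n\ge1$ and $w=\omega_0\cdots\omega_{n-1}$,
\[
\tau_n=G(w)+\sum_{k=1}^{n-1}\delta_k+\mathrm{mis}_0+\mathrm{sw}_0+\mathrm{mis}_{n-1}.
\]
\end{lemma}

\begin{proof}
Identify $R$ with $+$ and $L$ with $-$. Then $\delta_k\ge0$ is the triangle inequality for the discrete metric along $\omega_{k-1},\varepsilon_{k-1},\varepsilon_k,\omega_k$. The sum $\sum_{k=1}^{n-1}(\delta_k+\mathrm{ch}_k)$ equals $2\sum_{k<n}\mathrm{mis}_k+\sum_{k<n}\mathrm{sw}_k-\mathrm{mis}_0-\mathrm{mis}_{n-1}-\mathrm{sw}_0$; compare with \eqref{eq:time}.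
\end{proof}

\begin{proposition}\label{prop:upper}
$h(a,b)\le\log\varphi$ on $\mathcal P$, with equality if $(a,b)\in[-1,-\frac12]\times[\frac12,1]$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:defect}, $\tau_{|w|}(x)\ge G(w)$ when $x$ reads $w$. So $W_n\le\sum_{s\le n}N_G(s)\le2\varphi^{n+1}/(\varphi-1)$, and Lemmas~\ref{lem:count}(a) and~\ref{lem:laps} give $h\le\log\varphi$.

Now let $b\in[\frac12,1]$ and $c\in[1,2]$, which is the square, and let $x$ be generic. We show that a mismatch at $k$ occurs only at an isolated letter: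
\begin{equation}\label{eq:isolated}
\mathrm{mis}_k=1\ \Longrightarrow\ \varepsilon_{k-1}=\varepsilon_k=\varepsilon_{k+1},\quad\omega_{k+1}\ne\omega_k,\quad\text{and }\ \omega_{k-1}\ne\omega_k\text{ if }k\ge1 .
\end{equation}
Let $(\varepsilon_k,\omega_k)=(+,L)$. Then $b<t_k<1\le c$, so $\varepsilon_{k-1}=\varepsilon_k$. Since $t_k>\frac12$, we have $t_{k+1}=\frac{t_k}{1-t_k}>1\ge b$, so $\omega_{k+1}=R$ and the mode stays $+$. If $k\ge1$ and $\omega_{k-1}=L$, then $t_{k-1}=\frac{t_k}{1+t_k}<\frac12\le b$ would force $\varepsilon_{k-1}=-$. Let $(\varepsilon_k,\omega_k)=(-,R)$. Then $b\le1<t_k<c$, so $\varepsilon_{k-1}=\varepsilon_k$. Since $t_k<2$, we have $t_{k+1}=t_k-1<1\le c$, so $\omega_{k+1}=L$ and the mode stays $-$. If $k\ge1$ and $\omega_{k-1}=R$, then $t_{k-1}=t_k+1>2\ge c$ would force $\varepsilon_{k-1}=+$. All four inequalities defining the square have been used.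

Let $k\ge1$. If $\mathrm{mis}_k=1$ or $\mathrm{mis}_{k-1}=1$, then \eqref{eq:isolated} gives $\mathrm{sw}_k=0$ and $\mathrm{ch}_k=1$; two different letters in the same mode give exactly one mismatch, so $\delta_k=0$. If neither index is mismatched, the letters match the modes, $\mathrm{ch}_k=\mathrm{sw}_k$, and again $\delta_k=0$. Also $\mathrm{mis}_0+\mathrm{sw}_0\le1$ by \eqref{eq:isolated}. Lemma~\ref{lem:defect} gives $\tau_n\le G(w)+2$, and Lemma~\ref{lem:count}(b) gives $C_{s+4}\ge N_G(s)\ge\varphi^{s-2}$. Hence $h\ge\log\varphi$.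
\end{proof}

\subsection*{The lower bound}
We compare the rule \eqref{eq:rule} with staying in mode $+$. A visit to mode $-$ costs two switches, saves $2$ on each $L$ and loses $2$ on each $R$. It pays for itself if it contains more $L$'s than $R$'s. This is not always so. For $(a,b)=(0,1)$ a point $x>0$ that reads $w=LR^{n-1}$ switches at once and never returns, since $c=\infty$; it has $\tau_n=3n-1$ and $K_+(w)=n+2$. The symmetry removes such cases: replacing $(a,b)$ by $(-b,-a)$ if necessary, we may assume
\begin{equation}\label{eq:normal}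
a\le-\tfrac12,\quad b\le1,\qquad\text{that is,}\qquad c\le2,\quad b\le1 .
\end{equation}
Indeed, if $a>-\frac12$, then $-b\le-1-a<-\frac12$ and $-a<\frac12$. If $a\le-\frac12$ and $b>1$, then $-b<-1$ and $-a\le\frac1b<1$. In both cases $(-b,-a)$ satisfies \eqref{eq:normal}.

Fix $y\in\Sigma$ and $n\ge1$. An \emph{excursion} is a maximal block $E$ of consecutive indices $k\in[0,n)$ with $\varepsilon_k=-$. It is \emph{complete} if $n-1\notin E$; at most one excursion is incomplete. Let $\lambda(E)$ be the number of $L$'s minus the number of $R$'s among the letters $\omega_k$, $k\in E$. The next lemma is stated for runs because Section~\ref{sec:extremes} applies it to typical points of a measure.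

\begin{lemma}\label{lem:excursion}
Assume \eqref{eq:normal}. Let $y$ be an $(a,b)$-run with $\varepsilon_{-1}=+$, let $n\ge1$ and $w=\omega_0\cdots\omega_{n-1}$. Then $\lambda(E)\ge1$ for complete and $\lambda(E)\ge0$ for incomplete excursions, and
\begin{equation}\label{eq:excursion}
\tau_n-K_+(w)=\sum_{E\ \mathrm{complete}}\bigl(2-2\lambda(E)\bigr)+\sum_{E\ \mathrm{incomplete}}\bigl(1-2\lambda(E)\bigr)\le1 .
\end{equation}
\end{lemma}

\begin{proof}
Let $i$ be the first index of $E$. Since $\varepsilon_{-1}=+$, we have $\varepsilon_{i-1}=+$, so $t_i<b\le1$ and $\omega_i=L$. Let $k\in E$ with $\omega_k=R$. Then $t_k<c\le2$ and $t_k=t_{k+1}+1$, so $t_{k+1}<1$ and $t_{k+1}<c$; hence $\omega_{k+1}=L$ and $\varepsilon_{k+1}=-$. Thus every $R$ in $E$ at an index $k<n-1$ is followed by an $L$ in $E$, and the first $L$ of $E$ follows no $R$ of $E$. This gives the bounds on $\lambda(E)$. Next, $d_k-K_+(\omega_k)$ equals $\mathrm{sw}_k$ if $\varepsilon_k=+$, and $\mathrm{sw}_k-2$ or $\mathrm{sw}_k+2$ if $\varepsilon_k=-$ and $\omega_k=L$ or $R$. The switches in $[0,n)$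 occur at the first index of each excursion and at the index after each complete excursion. Summing over $k<n$ gives \eqref{eq:excursion}.
\end{proof}

\begin{proposition}\label{prop:lower}
$h(a,b)\ge\log\kappa$ on $\mathcal P$, with equality if $ab=0$.
\end{proposition}

\begin{proof}
Assume \eqref{eq:normal}. By Lemma~\ref{lem:excursion}, $\tau_{|w|}(x)\le K_+(w)+1$ when a generic $x>0$ reads $w$. Lemma~\ref{lem:count}(b) and \eqref{eq:growth} give $C_{s+3}\ge\kappa^{s-2}$, so $h\ge\log\kappa$.

Let $ab=0$; by symmetry let $b=0$, so $a\le-1$ and $c\le1$. Let a generic $x$ read $w$, $|w|=N$. The mode never switches from $+$ to $-$, since that needs $t_k<0$. So there is $m\in[0,N]$ with $\varepsilon_k=-$ for $0\le k<m$ and $\varepsilon_k=+$ for $m\le k<N$. For $k<m$ we have $t_k<c\le1$ and $\omega_k=L$. Thus $w=L^mw'$ and $\tau_N(x)\ge m+K_+(w')$. By \eqref{eq:growth},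
\[
W_n\le\sum_{m=0}^n\ \sum_{s\le n-m}\kappa^s\le\frac{\kappa^{n+2}}{(\kappa-1)^2},
\]
and Lemma~\ref{lem:count}(a) gives $h\le\log\kappa$.
\end{proof}

Propositions~\ref{prop:upper} and~\ref{prop:lower} prove (A) and the ``if'' parts of (C) and (D).

\section{Entropy per unit time}\label{sec:variational}

For general $(a,b)$ the time $\tau_n$ is not a function of the letters read, and there is no recurrence to solve. We describe $h(a,b)$ by invariant measures on the space of itineraries. Such a measure $\nu$ produces entropy $h_\nu$ per stage and spends time $\int d\,d\nu$ per stage, where $\int d\,d\nu$ stands for $\int d(y_0)\,d\nu(y)\in[1,4]$. The entropy per step of $f$ should be the quotient.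

\subsection*{Background}
Let $\nu$ be a shift-invariant Borel probability measure (an \emph{invariant measure}) on a space of one-sided or two-sided sequences over a finite alphabet. It is \emph{ergodic} if every Borel set $U$ with $\nu(U\triangle\sigma^{-1}U)=0$ has measure $0$ or $1$. For a finite partition $\alpha$ put $H_\nu(\alpha)=-\sum_{U\in\alpha}\nu(U)\log\nu(U)$. Let $\alpha_n$ be the partition by the coordinates $0,\dots,n-1$. The entropy of $\nu$ is $h_\nu=\lim\frac1nH_\nu(\alpha_n)=\inf\frac1nH_\nu(\alpha_n)$. We use the following standard facts.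
\begin{enumerate}
\item[(E1)] \emph{Gibbs' inequality.} If $p,q$ are probability vectors on a finite set and $q>0$, then $-\sum p_v\log p_v\le-\sum p_v\log q_v$, with equality only for $p=q$. Equivalently, $\sum p_v(u_v-\log p_v)\le\log Z$ for real $u_v$ and $Z=\sum e^{u_v}$, with equality for $p_v=e^{u_v}/Z$.
\item[(E2)] For any probability measure $\theta$, $H_\theta(\alpha\vee\beta)\le H_\theta(\alpha)+H_\theta(\beta)$, and $H_\theta(\alpha)$ is at most the logarithm of the number of atoms of positive measure. The map $\theta\mapsto H_\theta(\alpha)$ is concave.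
\item[(E3)] \emph{Ergodic decomposition.} $\nu$ is an average $\int\nu_\zeta\,d\zeta$ of ergodic measures, and $h_\nu=\int h_{\nu_\zeta}\,d\zeta$.
\item[(E4)] \emph{Factors.} If $\Phi$ is a measurable map between two such sequence spaces, defined $\nu$-almost everywhere and commuting with the shifts, then $\Phi_*\nu$ is invariant, $h_{\Phi_*\nu}\le h_\nu$, and $\Phi_*\nu$ is ergodic if $\nu$ is.
\item[(E5)] \emph{Ergodic theorem.} If $\nu$ is ergodic and $u$ is bounded and measurable, then $\frac1n\sum_{k<n}u\circ\sigma^k\to\int u\,d\nu$ almost surely; for two-sided sequences the same holds with $\sigma^{-1}$.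
\end{enumerate}

\subsection*{Pressure}
Let $X\subset\Sigma$ be nonempty and compact with $\sigma X\subset X$. We allow a general $X$ because the proof of continuity needs a set larger than the closure of the itineraries. A measure \emph{on $X$} is a measure on $\Sigma$ with $\nu(X)=1$. Let $\mathcal L_n(X)$ be the set of words $y_0\cdots y_{n-1}$, $y\in X$, put $\tau(v)=\sum_{k<n}d(v_k)\in[n,4n]$ for such a word $v$, and for $s\ge0$ put
\[
Z_n(s)=\sum_{v\in\mathcal L_n(X)}e^{-s\tau(v)} .
\]
Since $\sigma X\subset X$, a word in $\mathcal L_{m+n}(X)$ is a word in $\mathcal L_m(X)$ followed by a word in $\mathcal L_n(X)$, so $Z_{m+n}\le Z_mZ_n$ and $P_X(s)=\lim\frac1n\log Z_n(s)=\inf\frac1n\log Z_n(s)$ exists. From $n\le\tau(v)\le4n$ we get, for $s<s'$,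
\[
P_X(s)-4(s'-s)\le P_X(s')\le P_X(s)-(s'-s),
\]
and $0\le P_X(0)\le\log8$. So $P_X$ is continuous, strictly decreasing, and has a unique zero $s(X)\ge0$.

\begin{proposition}\label{prop:vp}
$s(X)=\max\{h_\nu/\int d\,d\nu:\ \nu\text{ ergodic on }X\}$.
\end{proposition}

\begin{proof}
Let $s=s(X)$. For an invariant $\nu$ on $X$, (E1) with $p_v$ the measure of the cylinder of $v$ gives $H_\nu(\alpha_n)-sn\int d\,d\nu\le\log Z_n(s)$. Dividing by $n$ and letting $n\to\infty$,
\begin{equation}\label{eq:vpupper}
h_\nu-s\int d\,d\nu\le0 .
\end{equation}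

To find a measure with equality, choose for each $v\in\mathcal L_n(X)$ a point $y^v\in X$ that begins with $v$, and put
\[
\theta_n=\sum_v\frac{e^{-s\tau(v)}}{Z_n(s)}\,\delta_{y^v},\qquad\nu_n=\frac1n\sum_{i<n}\sigma^i_*\theta_n ,
\]
with $\delta_y$ the point mass at $y$. These are measures on $X$. Let $\nu$ be the weak limit of a subsequence of $(\nu_n)$. It is a measure on $X$, invariant because $\sigma_*\nu_n-\nu_n=\frac1n(\sigma^n_*\theta_n-\theta_n)$. By the equality case of (E1) and $\int\tau_n\,d\theta_n=n\int d\,d\nu_n$,
\[
\log Z_n(s)=H_{\theta_n}(\alpha_n)-sn\int d\,d\nu_n .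
\]
The measure $\theta_n$ is not invariant, and we must bound $H_{\theta_n}(\alpha_n)$ by entropies of $\nu_n$ for a partition that does not depend on $n$. Let $1\le q\le n$ and $0\le r<q$. Cut $[0,n)$ into the blocks $[r+lq,r+(l+1)q)$ that it contains and fewer than $2q$ single indices. By (E2), $H_{\theta_n}(\alpha_n)\le\sum_lH_{\sigma_*^{r+lq}\theta_n}(\alpha_q)+2q\log8$. The numbers $r+lq$ that occur for $0\le r<q$ are distinct elements of $[0,n)$. Summing over $r$ and using concavity,
\[
qH_{\theta_n}(\alpha_n)\le\sum_{i<n}H_{\sigma^i_*\theta_n}(\alpha_q)+2q^2\log8\le nH_{\nu_n}(\alpha_q)+2q^2\log8 .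
\]
Hence $\frac1n\log Z_n(s)\le\frac1qH_{\nu_n}(\alpha_q)+\frac{2q}n\log8-s\int d\,d\nu_n$. Cylinders are open and closed, so along the subsequence we obtain $0=P_X(s)\le\frac1qH_\nu(\alpha_q)-s\int d\,d\nu$. Letting $q\to\infty$ gives equality in \eqref{eq:vpupper}. By (E3), the left side of \eqref{eq:vpupper} for $\nu$ is the average of the same quantity for its ergodic components, almost all of which are measures on $X$ and satisfy \eqref{eq:vpupper}. So almost all of them satisfy it with equality.
\end{proof}

Let $Y_{a,b}\subset\Sigma$ be the closure of the set of itineraries of generic points. It is compact and $\sigma Y_{a,b}\subset Y_{a,b}$. Since cylinders are open, $\mathcal L_n(Y_{a,b})$ consists of the words that begin itineraries of generic points.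

\begin{proposition}\label{prop:formula}
$h(a,b)=s(Y_{a,b})=\max\{h_\nu/\int d\,d\nu:\ \nu\text{ ergodic on }Y_{a,b}\}$.
\end{proposition}

\begin{proof}
Write $Y=Y_{a,b}$. Let $s>s(Y)$; then $P_Y(s)<0$ and $\sum_{N\ge1}Z_N(s)<\infty$. For generic $x$ and $n\ge0$ let $N$ be minimal with $\tau_N(x)>n$. The word $v=y_0\cdots y_{N-1}$ determines the first $n$ symbols of the code, and $\tau(v)\le n+4$. So $C_n$ is at most the number of nonempty words of $Y$ with $\tau(v)\le n+4$, which is at most $e^{s(n+4)}\sum_NZ_N(s)$. Thus $h\le s$.

Let $0\le s<s(Y)$. Then $Z_n(s)\ge e^{nP_Y(s)}\ge1$, and $\tau$ takes at most $4n$ values on $\mathcal L_n(Y)$. So for some integer $D\in[n,4n]$ there are at least $e^{sD}/(4n)$ words $v\in\mathcal L_n(Y)$ with $\tau(v)=D$. Choose for each a generic $x_v$ whose itinerary begins with $v$. By Lemma~\ref{lem:decode}, the sign of $x_v$ and the first $D+2$ symbols of its code determine $v$. Hence $2C_{D+2}\ge e^{sD}/(4D)$, and $D\to\infty$ with $n$, so $h\ge s$. This gives $h\ge s(Y)$ if $s(Y)>0$; if $s(Y)=0$ use $h=\log\rho\ge0$.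
\end{proof}

An ergodic measure attaining the maximum is called a \emph{maximizer} for $(a,b)$. By (A), it has $h_\nu\ge h(a,b)\ge\log\kappa>0$.

\section{Measures of positive entropy}\label{sec:measures}

Let $(a_j,b_j)\to(a,b)$ in $\mathcal P$; then $c_j\to c$ in $(0,\infty]$. Put $Y_j=Y_{a_j,b_j}$ and
\[
Y_*=\bigcap_{J}\ \overline{\bigcup_{j\ge J}Y_j}.
\]
This \emph{limit system} is nonempty, compact, and $\sigma Y_*\subset Y_*$; for a constant sequence it is $Y_{a,b}$. Its points are the limits of itineraries $y^{(i)}$ of generic points for parameters $(a_{j_i},b_{j_i})$ with $j_i\to\infty$. Upper bounds for $h(a_j,b_j)$ come from $Y_*$, and the difficulty is that $Y_*$ can be larger than $Y_{a,b}$. Take $(a_j,b_j)=(-1,\frac1j)$. A generic $x\in(0,\frac1j)$ reads $L^j$, switches at stage $0$, and keeps the mode $-$ for $j$ stages. So $Y_*$ contains the point with $\omega=L^\infty$, $\varepsilon_{-1}=+$, and $\varepsilon_k=-$ for $k\ge0$, whereas no point of $Y_{-1,0}$ switches from $+$ to $-$. At this point $t_0=0=b$. We show that the extra points of $Y_*$ all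 hit a threshold, and that measures of positive entropy do not see them.

\begin{lemma}\label{lem:runs}
Every $(a,b)$-run lies in $Y_{a,b}$.
\end{lemma}

\begin{proof}
Let $y$ be a run. For each $n$ choose a generic $t'\in I_{\omega_0\cdots\omega_{n-1}}$ and let $y'$ be the itinerary of the state $(\varepsilon_{-1},t')$. For $k<n$ we have $\omega'_k=\omega_k$ and $t'_k\in I_{\omega_k\cdots\omega_{n-1}}$, so $t'_k\to t_k$ as $n\to\infty$ for fixed $k$. As $t_k\notin\{b,c\}$, the points $t'_k$ and $t_k$ fall in the same case of \eqref{eq:rule} for large $n$. By induction on $k$, from $\varepsilon'_{-1}=\varepsilon_{-1}$, we get $\varepsilon'_k=\varepsilon_k$ for large $n$. So $y'\to y$.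
\end{proof}

\subsection*{Lifting measures from letters to runs}
By \eqref{eq:rule} the mode at stage $k$ is set at the last time that $t$ left the dead zone. It is a function of the past, and to express it through the letters we need two-sided sequences. An invariant measure $\mu$ on one-sided sequences has a \emph{natural extension}: the unique invariant measure $\hat\mu$ on two-sided sequences under which $(\omega_i)_{i\ge k}$ has law $\mu$ for every $k\in\mathbb Z$. It has the same entropy, and it is ergodic if $\mu$ is. For $\hat\omega\in\hat\Omega=\{L,R\}^{\mathbb Z}$ and $k\in\mathbb Z$ write $t_k=\pi(\omega_k\omega_{k+1}\cdots)$. Let $\hat\Omega_{a,b}$ be the shift-invariant set of $\hat\omega$ with $t_k\notin[b,c]$ for infinitely many $k\le0$. For $\hat\omega\in\hat\Omega_{a,b}$ and $k\in\mathbb Z$, let $k^*\le k$ be the last index with $t_{k^*}\notin[b,c]$, and put $E_k(\hat\omega)=-$ if $t_{k^*}<b$ and $E_k(\hat\omega)=+$ if $t_{k^*}>c$. The measurable map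
\[
\Lambda_{a,b}:\hat\Omega_{a,b}\to\Sigma,\qquad\Lambda_{a,b}(\hat\omega)=\bigl((\omega_k)_{k\ge0},(E_k(\hat\omega))_{k\ge-1}\bigr),
\]
commutes with the shifts. If $\mu$ has no atoms, then $\mu(\pi\in\{b,c\})=0$ because $\pi$ is at most two-to-one, so $t_k\notin\{b,c\}$ for all $k$ almost surely.

\begin{lemma}\label{lem:lift}
Let $\mu$ be an ergodic measure on $\Omega$ without atoms and with $\mu(\pi\notin[b,c])>0$. Then $\hat\mu(\hat\Omega_{a,b})=1$, and $\nu=(\Lambda_{a,b})_*\hat\mu$ is an ergodic measure on $Y_{a,b}$ that projects to $\mu$, is concentrated on $(a,b)$-runs, and has $h_\nu=h_\mu$.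
\end{lemma}

We call $\nu$ the \emph{$(a,b)$-lift} of $\mu$.

\begin{proof}
The first claim is (E5) for $\sigma^{-1}$ and the indicator of $\{t_0\notin[b,c]\}$. By (E4), $\nu$ is ergodic and $h_\mu\le h_\nu\le h_{\hat\mu}=h_\mu$, since $\mu$ is a factor of $\nu$ and $\nu$ is a factor of $\hat\mu$. If $t_k\notin[b,c]$ then $k^*=k$, and if $b<t_k<c$ then $k^*=(k-1)^*$; so $\Lambda_{a,b}(\hat\omega)$ is a run as soon as all $t_k\notin\{b,c\}$. Lemma~\ref{lem:runs} gives $\nu(Y_{a,b})=1$.
\end{proof}

\subsection*{The structure of measures on a limit system}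
An atom of the letter measure may sit on a threshold, where \eqref{eq:rule} does not pass to the limit. The modes could then a priori be chosen freely infinitely often and create entropy. Monotonicity of the branches of $F$ prevents this.

\begin{lemma}\label{lem:atoms}
Let $\nu$ be an ergodic measure on $Y_*$ whose projection $\mu$ to $\Omega$ has an atom. Then $h_\nu=0$.
\end{lemma}

\begin{proof}
The set $A$ of atoms of maximal mass is finite, and $\sigma A\subset A$ because $\mu\{\sigma\omega\}=\mu(\sigma^{-1}\{\sigma\omega\})\ge\mu\{\omega\}$. So $A$ contains a periodic orbit $O$, of period $p$ say. From $O\subset\sigma^{-1}O$ and $\mu(\sigma^{-1}O)=\mu(O)>0$, ergodicity gives $\mu(O)=1$. Thus $\nu$ is concentrated on $X=\{y\in Y_*:\omega\in O\}$, and by (E2) it suffices to bound $\#\mathcal L_n(X)$ by a polynomial in $n$.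

Let $y\in X$, and let $y'$ be the itinerary of a generic point for some $(a_j,b_j)$ that agrees with $y$ in the first $n+p$ symbols. Fix $r<p$ and let $u=\omega_r\cdots\omega_{r+p-1}$. The points $t'_{r+lp}$ with $r+lp<n$ all have letter sequences beginning with $u$. So they lie in $I_u$, and each is mapped to the next by the increasing map $\psi_u^{-1}$. An orbit segment of an increasing map is monotone. Hence, as $l$ grows, the truth value of ``$t'_{r+lp}<b_j$'' changes at most once, and so does that of ``$t'_{r+lp}>c_j$''. A sequence of at most $n$ truth values that changes at most once can be chosen in at most $2n+2$ ways, so the family of all these truth values for $k<n$ can be chosen in at most $(2n+2)^{2p}$ ways. This family and $\varepsilon_{-1}$ determine $\varepsilon_0,\dots,\varepsilon_{n-1}$ by \eqref{eq:rule}, whatever $j$ is. With $p$ choices of $\omega\in O$ we get $\#\mathcal L_n(X)\le2p(2n+2)^{2p}$.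
\end{proof}

\begin{proposition}\label{prop:structure}
Let $\nu$ be an ergodic measure on $Y_*$ with $h_\nu>0$, and $\mu$ its projection to $\Omega$. Then $\mu$ has no atoms, $\nu$ is concentrated on $(a,b)$-runs, $\nu(Y_{a,b})=1$, $h_\nu=h_\mu$, and one of the following holds:
\begin{enumerate}
\item[($\alpha$)] $\mu(\pi\notin[b,c])>0$, and $\nu$ is the $(a,b)$-lift of $\mu$;
\item[($\beta$)] $\mu(\pi\in[b,c])=1$, and there is a mode $\varepsilon$ with $\varepsilon_k=\varepsilon$ for all $k$, $\nu$-almost surely.
\end{enumerate}
\end{proposition}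

\begin{proof}
By Lemma~\ref{lem:atoms}, $\mu$ has no atoms, so almost every $y\in Y_*$ has $t_k\notin\{b,c\}$ for all $k$. Such a $y$ is a run. Indeed, let $y^{(i)}\to y$ be itineraries for $(a_{j_i},b_{j_i})$, $j_i\to\infty$, and fix $k$. Then $t^{(i)}_k\to t_k$ by continuity of $\pi$, $b_{j_i}\to b$, and $c_{j_i}\to c$. So whichever of $t_k<b$, $t_k>c$, $b<t_k<c$ holds, the same holds for $t_k^{(i)},b_{j_i},c_{j_i}$ when $i$ is large, and $y^{(i)}_k=y_k$ for large $i$; the conclusion of \eqref{eq:rule} passes to $y$. Lemma~\ref{lem:runs} gives $\nu(Y_{a,b})=1$.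

Suppose $\mu(\pi\notin[b,c])>0$. Under the natural extension $\hat\nu$, every tail $(y_i)_{i\ge k}$ has law $\nu$, so almost surely $t_k\notin\{b,c\}$ and \eqref{eq:rule} holds for all $k\in\mathbb Z$. The letter sequence $\hat\omega$ has law $\hat\mu$, so it lies in $\hat\Omega_{a,b}$ almost surely. Then \eqref{eq:rule} at the indices $k^*,\dots,k$ gives $\varepsilon_k=E_k(\hat\omega)$. Thus $(y_k)_{k\ge0}=\Lambda_{a,b}(\hat\omega)$ almost surely, $\nu$ is the lift, and $h_\nu=h_\mu$ by Lemma~\ref{lem:lift}.

Otherwise $b<t_k<c$ for all $k$ almost surely, so $\varepsilon_k=\varepsilon_{k-1}$ for all $k\ge0$. The set $\{\varepsilon_{-1}=+\}$ is invariant up to a null set and has measure $0$ or $1$. Then $\nu$ and $\mu$ give the same masses to corresponding cylinders, and $h_\nu=h_\mu$.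
\end{proof}

\subsection*{Entropy against cost}
The last tool is the measure-theoretic form of \eqref{eq:growth}, with the equality case that (D) needs. On $\Omega$ let $K_\pm$ denote the functions $\omega\mapsto K_\pm(\omega_0)$, and let $g(\omega)=1+\mathrm{ch}_1$, which is $1$ if $\omega_0=\omega_1$ and $2$ otherwise.

\begin{lemma}\label{lem:gibbs}
For every invariant measure $\mu$ on $\Omega$,
\[
h_\mu\le\log\kappa\int K_+\,d\mu,\qquad h_\mu\le\log\kappa\int K_-\,d\mu,\qquad h_\mu\le\log\varphi\int g\,d\mu .
\]
If equality holds in the last inequality, then $\mu[w]>0$ for every word $w$.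
\end{lemma}

\begin{proof}
Let $\eta_n=H_\mu(\alpha_n)-H_\mu(\alpha_{n-1})$. By invariance $\mu[v]=\mu[Lv]+\mu[Rv]$, and $\eta_n$ is the conditional entropy of $\omega_0$ given $\omega_1,\dots,\omega_{n-1}$:
\[
\eta_n=\sum_{|v|=n-1,\ \mu[v]>0}\mu[v]\Bigl(-\sum_{z\in\{L,R\}}p_v(z)\log p_v(z)\Bigr),\qquad p_v(z)=\frac{\mu[zv]}{\mu[v]} .
\]
Conditioning on more coordinates does not increase entropy, so $\eta_n$ decreases, and its limit is the limit $h_\mu$ of its averages; hence $h_\mu\le\eta_n$. Let $q(\cdot|L)$ and $q(\cdot|R)$ be positive probability vectors on $\{L,R\}$. For $n\ge2$, (E1) applied to $p_v$ and $q(\cdot|v_0)$ gives $h_\mu\le\eta_n\le-\int\log q(\omega_0|\omega_1)\,d\mu$. For the first inequality take $q(R|\cdot)=\kappa^{-1}$, $q(L|\cdot)=\kappa^{-3}$, whose sum is $(\kappa^2+1)/\kappa^3=1$; for the second exchange $L$ and $R$; for the third take $q(z|z')=\varphi^{-1}$ if $z=z'$ and $\varphi^{-2}$ otherwise, with sum $(\varphi+1)/\varphi^2=1$.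

If $h_\mu$ equals the integral, then $p_v=q(\cdot|v_0)$ for every nonempty $v$ with $\mu[v]>0$, so $\mu[Lv]>0$ and $\mu[Rv]>0$. Applying this to a letter $v$ of positive measure gives $\mu[L],\mu[R]>0$, and induction on the length finishes the proof.
\end{proof}

\section{Continuity}\label{sec:continuity}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
Let $(a_j,b_j)\to(a,b)$ in $\mathcal P$, $h_j=h(a_j,b_j)$, $h=h(a,b)$, and let $Y_j,Y_*$ be as in Section~\ref{sec:measures}.

\emph{Upper semicontinuity.} Fix $n$. Then $\mathcal L_n(Y_j)\subset\mathcal L_n(Y_*)$ for all large $j$. Otherwise, as there are finitely many words, one word $v\notin\mathcal L_n(Y_*)$ would begin points of $Y_j$ for infinitely many $j$, and a limit point of these would lie in $Y_*$ and begin with $v$. Since the pressure is an infimum, $P_{Y_j}(s)\le\frac1n\log Z_n^*(s)$ for large $j$, where $Z^*_n$ is the sum for $Y_*$. Letting $j\to\infty$ and then $n\to\infty$, $\limsup_jP_{Y_j}(s)\le P_{Y_*}(s)$. For $s>s(Y_*)$ the right side is negative, so $h_j=s(Y_j)<s$ for large $j$. Thus $\limsup h_j\le s(Y_*)$.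 By Proposition~\ref{prop:vp}, $s(Y_*)=h_\nu/\int d\,d\nu$ for some ergodic $\nu$ on $Y_*$. If $h_\nu=0$ this is at most $h$. If $h_\nu>0$, then $\nu$ is a measure on $Y_{a,b}$ by Proposition~\ref{prop:structure}, and it is at most $h$ by Proposition~\ref{prop:formula}.

\emph{Lower semicontinuity.} Let $\nu$ be a maximizer for $(a,b)$, with projection $\mu$. Since $h_\nu>0$, Proposition~\ref{prop:structure} applies to the constant sequence of parameters. The plan is to keep $\mu$ and recompute the modes with the thresholds $b_j,c_j$.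

In case ($\beta$) this plan can fail: if $\nu$ has mode $+$, $\mu(\pi<b_j)>0$ and $\mu(\pi>c_j)=0$, the $(a_j,b_j)$-lift has mode $-$ throughout. But it is not needed. The mode is constant, so $d(y_0)=K_+(\omega)$ almost surely or $d(y_0)=K_-(\omega)$ almost surely. Lemma~\ref{lem:gibbs} gives $h=h_\mu/\int d\,d\nu\le\log\kappa$, and $\log\kappa\le h_j$ for all $j$ by (A).

In case ($\alpha$), the indicator of $\{\pi\notin[b_j,c_j]\}$ converges to that of $\{\pi\notin[b,c]\}$ outside the null set $\{\pi\in\{b,c\}\}$, so $\mu(\pi\notin[b_j,c_j])>0$ for large $j$. Let $\nu_j$ be the $(a_j,b_j)$-lift of $\mu$, and write $E_k^{(j)}$ and $E_k$ for the modes defined with $(b_j,c_j)$ and $(b,c)$. Take $\hat\omega$ in all the sets $\hat\Omega_{a,b}$, $\hat\Omega_{a_j,b_j}$ ($j$ large), with all $t_i\notin\{b,c\}$; this holds $\hat\mu$-almost surely. Fix $k\in\{-1,0\}$, and let $k^*\le k$ be the last index with $t_{k^*}\notin[b,c]$. For large $j$ the finitely many numbers $t_{k^*},\dots,t_k$ compare with $b_j,c_j$ as they do with $b,c$, so $E_k^{(j)}(\hat\omega)=E_k(\hat\omega)$.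 By dominated convergence,
\[
\int d\,d\nu_j=\int d\bigl(E^{(j)}_{-1},\omega_0,E^{(j)}_0\bigr)\,d\hat\mu\ \longrightarrow\ \int d\bigl(E_{-1},\omega_0,E_0\bigr)\,d\hat\mu=\int d\,d\nu .
\]
Proposition~\ref{prop:formula} and Lemma~\ref{lem:lift} give $h_j\ge h_\mu/\int d\,d\nu_j\to h_\nu/\int d\,d\nu=h$.

\emph{The range.} For $0\le b\le\frac12$ the point $(-1,b)$ lies in $\mathcal P$, since $b-a=1+b\ge1$ and $-ab=b\le1$. Propositions~\ref{prop:lower} and~\ref{prop:upper} give $h(-1,0)=\log\kappa$ and $h(-1,\frac12)=\log\varphi$, and the intermediate value theorem applies.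
\end{proof}

\section{Where the extreme values are attained}\label{sec:extremes}

Both remaining statements follow one pattern. The extreme value forces a measure on letters that charges every cylinder. We exhibit a word on which the comparison of Section~\ref{sec:bounds} is strict, and a word that occurs with positive frequency changes the mean time.

\begin{proposition}\label{prop:onlyC}
If $(a,b)\in\mathcal P$ and $ab\ne0$, then $h(a,b)>\log\kappa$.
\end{proposition}

\begin{proof}
The symmetry preserves $ab$, so we may assume \eqref{eq:normal}: $0<b\le1$ and $c\le2$. Let $\mu$ be the product measure on $\Omega$ with $\mu[R]=\kappa^{-1}$, $\mu[L]=\kappa^{-3}$. It is ergodic, has no atoms, charges every cylinder, and $h_\mu=(\kappa^{-1}+3\kappa^{-3})\log\kappa=\log\kappa\int K_+\,d\mu$. Fix an integer $N\ge1+\frac1b$; then $N\ge2$ and $\frac1N<\frac1{N-1}\le b$. This is where $b>0$ is used. As $\pi\le\frac1N$ on $[L^N]$, we have $\mu(\pi<b)>0$, and $\mu$ has an $(a,b)$-lift $\nu$.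

Let $u=RRL^NRR$, and let $y$ be a run in which $u$ occupies the positions $i,\dots,i+N+3$. Recall that $t_k\notin\{b,c\}$. At position $i$, $t_i\ge2\ge c$, so $t_i>c$ and $\varepsilon_i=+$. Next $t_{i+1}\ge1\ge b$, so the mode stays $+$. At the first two letters $L$ we have $t_{i+2},t_{i+3}\le\frac1{N-1}\le b$, so $\varepsilon_{i+2}=\varepsilon_{i+3}=-$. At the first $R$ after $L^N$, $t_{i+N+2}\ge2\ge c$, so $\varepsilon_{i+N+2}=+$. Hence for $n\ge i+N+4$ a complete excursion $E$ starts at $i+2$, contains only letters $L$ and at least two of them; it contributes $2-2\lambda(E)\le-2$ to \eqref{eq:excursion}. Different occurrences of $u$ give different excursions. So for a run with $\varepsilon_{-1}=+$,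
\[
\tau_n\le K_+(\omega_0\cdots\omega_{n-1})+1-2\,\#\{0\le i\le n-N-4:\sigma^i\omega\in[u]\}.
\]
Runs with $\varepsilon_{-1}=+$ have positive measure: by invariance and the computation at position $i$, $\nu(\varepsilon_{-1}=+)=\nu(\varepsilon_0=+)\ge\mu[RR]>0$. Choose such a run for which (E5) holds for the functions $d$, $K_+$ and the indicator of $[u]$. Dividing by $n$ and letting $n\to\infty$,
\[
\int d\,d\nu\le\int K_+\,d\mu-2\mu[u]<\int K_+\,d\mu .
\]
By Proposition~\ref{prop:formula}, $h(a,b)\ge h_\mu/\int d\,d\nu>h_\mu/\int K_+\,d\mu=\log\kappa$.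
\end{proof}

\begin{proposition}\label{prop:onlyD}
If $(a,b)\in\mathcal P$ and $h(a,b)=\log\varphi$, then $(a,b)\in[-1,-\frac12]\times[\frac12,1]$.
\end{proposition}

\begin{proof}
Let $\nu$ be a maximizer for $(a,b)$, with projection $\mu$. By Proposition~\ref{prop:structure}, $\nu$ is concentrated on runs and $h_\nu=h_\mu$. Invariance gives $\int\mathrm{mis}_1\,d\nu=\int\mathrm{mis}_0\,d\nu$ and $\int\mathrm{sw}_1\,d\nu=\int\mathrm{sw}_0\,d\nu$, so
\[
\int d\,d\nu-\int g\,d\mu=\int(2\,\mathrm{mis}_0+\mathrm{sw}_0-\mathrm{ch}_1)\,d\nu=\int\delta_1\,d\nu\ge0 .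
\]
With Lemma~\ref{lem:gibbs},
\[
\log\varphi\int d\,d\nu=h_\nu=h_\mu\le\log\varphi\int g\,d\mu\le\log\varphi\int d\,d\nu .
\]
Both inequalities are equalities. So $\mu$ charges every cylinder, and $\delta_1=0$ almost surely, hence $\delta_k=0$ for all $k\ge1$ almost surely. Therefore every word $w$ in $L,R$ begins the letter sequence of a run with no positive defect.

Suppose that $(a,b)$ is not in the square. Then either one of $b,-a$ is less than $\frac12$, or both are at least $\frac12$ and one exceeds $1$. The symmetry exchanges $b$ and $-a$ and preserves $h$ and the square, so two cases remain.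

\emph{Case $b<\frac12$.} Then $-a\ge1-b>\frac12$, so $c<2$. Choose $q\ge1$ with $\frac1{2+1/q}>b$ and let $w=RRLLR^q$. In a run whose letters begin with $w$, $t_0\ge2>c$ gives $\varepsilon_0=+$. Further $t_1\ge1$, and, since $t_4\ge q$, $t_3=\psi_L(t_4)\ge\frac1{1+1/q}\ge\frac12$ and $t_2=\psi_L(t_3)\ge\frac1{2+1/q}$. So $t_1,t_2,t_3>b$ and the mode stays $+$. Both letters $L$ are mismatched, as for $\sqrt2$ in Example~\ref{ex:roots}, and $\delta_3=1+0+1-0=2$.

\emph{Case $b>1$, $-a\ge\frac12$.} Then $1<b\le c\le2$. Choose $q\ge1$ with $1+\frac1q<b$ and let $w=RRL^q$. In a run whose letters begin with $w$, $t_0\ge2\ge c$ and $t_0\ne c$ give $\varepsilon_0=+$. Further $t_1=1+t_2\le1+\frac1q<b$, so $\varepsilon_1=-$ while $\omega_1=R$: the map switches one letter too early, and $\delta_1=0+1+1-0=2$.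

In both cases all runs whose letters begin with $w$ have a positive defect, a contradiction.
\end{proof}

Propositions~\ref{prop:lower} and~\ref{prop:onlyC} prove (C), and Propositions~\ref{prop:upper} and~\ref{prop:onlyD} prove (D). The proof of Theorem~\ref{thm:main} is complete.

\begin{thebibliography}{9}
\bibitem{AKU} Adam Abrams, Svetlana Katok, Ilie Ugarcovici, \emph{On the topological entropy of $(a,b)$-continued fraction transformations}, arXiv:2210.07389 (2022).
\end{thebibliography}
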